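# Highly connected matroids whose foundations split

## 1. Seven points, six lines, and the number two

Let $K$ be a field. We look for seven points $a,b,c,d,e,f,i$ in the projective plane over $K$ such that the six triples
$$\{a,c,d\},\quad \{a,e,f\},\quad \{b,c,e\},\quad \{b,d,f\},\quad \{i,c,f\},\quad \{i,d,e\}\tag{1}$$
are collinear and no other triple is, except that we leave open what happens to $\{a,b,i\}$.

No three of the points $a,b,c,f$ may be collinear, so we can choose coordinates with
$$a=(1,0,0),\quad b=(0,1,0),\quad c=(0,0,1),\quad f=(1,1,1).$$
The point $d$ lies on the line $ac$, which is $y=0$, and on the line $bf$, which is $x=z$; so $d=(1,0,1)$. The point $e$ lies on $bc$ ($x=0$) and on $af$ ($y=z$); so $e=(0,1,1)$. The point $i$ lies on $cf$ ($x=y$) and on $de$ ($z=x+y$); so $i=(1,1,2)$. Everything is determined, and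
$$\det(a,b,i)=2 .$$
So the six lines decide the fate of the seventh triple. If $2=0$ in $K$, then $\{a,b,i\}$ is collinear and we see the Fano plane, whose matroid is called $F_7$. If $2\ne 0$, then $\{a,b,i\}$ is not collinear, and we see the matroid $F_7^-$, the Fano plane with one line removed.

Let us look at the same fact without coordinates. Write $[xyz]$ for the determinant with rows $x,y,z$. The three-term Plücker relation
$$[iab][icd]-[iac][ibd]+[iad][ibc]=0$$
has here the values
$$[iab]=2,\ [icd]=1,\quad [iac]=-1,\ [ibd]=-1,\quad [iad]=-1,\ [ibc]=1,$$
so it reads $2\cdot1-1+(-1)=0$. The last two terms are *equal*: $-[iac][ibd]=[iad][ibc]$. After division by their common value $-1$ the relation says $-2+1+1=0$: the value on the seventh triple is forced to be a "$1+1$".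

In a field, $1+1$ is one particular element. Suppose we replace $K$ by a structure in which addition is only remembered as a list of triples that are allowed to sum to zero. Then "$p$ is a value of $1+1$" can have many solutions $p$, and it becomes a free parameter subject to one condition. If a larger matroid contains two such seven-point pictures that do not disturb each other, one may hope for two independent parameters. The universal algebraic object attached to the matroid would then split as a tensor product of two pieces. How well connected can a matroid be and still split in this way? To make this precise we need pastures and foundations.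

## 2. Pastures and weak representations

**Definition (pasture).** A *pasture* is a commutative monoid $P$ with an absorbing element $0$ such that $P^\times=P\setminus\{0\}$ is an abelian group, together with a *nullset* $N_P$, a set of formal sums $a+b+c$ of three elements of $P$ (unordered, repetition allowed), such that

1. $N_P$ is closed under multiplication by elements of $P$;
2. $a+0+0\in N_P$ if and only if $a=0$;
3. there is a unique $\epsilon\in P^\times$ with $1+\epsilon+0\in N_P$; one writes $-1:=\epsilon$.

A *morphism* $\theta:P\to Q$ is a multiplicative map with $\theta(0)=0$, $\theta(1)=1$, and $\theta(a)+\theta(b)+\theta(c)\in N_Q$ whenever $a+b+c\in N_P$.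

We call the members of $N_P$ null. Morphisms send units to units. Applied to $1+(-1)+0$, the definition gives $\theta(-1)=-1$.

Examples. A field is a pasture whose nullset consists of the triples summing to $0$. The smallest example we need is $\mathbb F_2$: the null triples are $0+0+0$ and $1+1+0$, and $1+1+1$ is not null. The Krasner hyperfield $\mathbb K=\{0,1\}$ has all sums null except $1+0+0$; so in $\mathbb K$ both $1+1+0$ and $1+1+1$ are null, and "$1+1$" has two values. The pasture $\mathbb F_1^\pm=\{0,1,-1\}$ has only the null sums $0+0+0$ and $a+(-a)+0$. The dyadic partial field is $\mathbb D=\{0\}\cup\{\pm2^k:k\in\mathbb Z\}\subset\mathbb Z[1/2]$, with the triples summing to $0$ as nullset.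

Two rules are used all the time. First, $(-1)^2=1$: multiplying $1+\epsilon+0$ by $\epsilon^{-1}$ gives $\epsilon^{-1}+1+0\in N_P$, so $\epsilon^{-1}=\epsilon$ by uniqueness. Second, for $u,v\neq0$,
$$u+(-v)+0\in N_P\iff u=v .\tag{2}$$
Indeed, divide by $u$: the sum $1+(-v/u)+0$ is null iff $-v/u=-1$.

**Definition (weak representation).** Let $M$ be a matroid of rank $r\ge2$ on $E$. A *weak $P$-representation* of $M$ is an alternating function $\Delta:E^r\to P$ with $\Delta(x_1,\dots,x_r)\ne0$ iff $\{x_1,\dots,x_r\}$ is a basis, such that
$$\Delta(Iab)\Delta(Icd)-\Delta(Iac)\Delta(Ibd)+\Delta(Iad)\Delta(Ibc)\in N_P\tag{3}$$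
for all $I\in E^{r-2}$ and $a,b,c,d\in E$. Two such functions are *rescaling equivalent* if one arises from the other by multiplying by a constant $\gamma\in P^\times$ and by replacing $\Delta(x_1,\dots,x_r)$ with $\Delta(x_1,\dots,x_r)\prod_i\delta(x_i)$ for some $\delta:E\to P^\times$.

Over a field, the maximal minors of a matrix that represents $M$ form a weak representation.

Only relations with $r+2$ distinct entries matter. If $I$ has a repetition, or meets $\{a,b,c,d\}$, then all three terms of (3) vanish. If two of $a,b,c,d$ coincide, one term vanishes and the other two are negatives of each other; for instance $a=b$ leaves $-\Delta(Iac)\Delta(Iad)+\Delta(Iad)\Delta(Iac)$, and $a=c$ leaves $\Delta(Iab)\Delta(Iad)+\Delta(Iad)\Delta(Iba)$. Such sums are null by (2).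

If $-1=1$ in $P$, then $\Delta$ is just a function on $r$-subsets of $E$, and (3) says that the three products belonging to the three pairings of $\{a,b,c,d\}$ have a null sum. In that case the order of $a,b,c,d$ is irrelevant.

Two tiny cases. For $U_{2,3}$ there are no relations with distinct entries. Using $\delta(2),\delta(3)$ we reach $\Delta(12)=\Delta(13)=1$, $\Delta(23)=u$; then $\gamma=u^{-1}$, $\delta(1)=u$, $\delta(2)=\delta(3)=1$ makes all three values $1$. So there is exactly one rescaling class over every $P$. For $U_{2,4}$ we normalize $\Delta(12)=\Delta(13)=\Delta(23)=1$ in the same way, and then $\delta(4)$ makes $\Delta(14)=1$. The remaining values are $\Delta(24)$ and $\Delta(34)$. The ratios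
$$u=\frac{\Delta(12)\Delta(34)}{\Delta(13)\Delta(24)},\qquad v=\frac{\Delta(14)\Delta(23)}{\Delta(13)\Delta(24)}$$
are unchanged by rescaling and recover them, and the single relation says $u-1+v\in N_P$. So the classes over $P$ correspond to the pairs of units $(u,v)$ with $u+v-1\in N_P$.

## 3. Foundations, tensor products, and connectivity

**Definition (foundation).** The *foundation* $F_M$ is the pasture that represents the functor "weak representations modulo rescaling": for every pasture $P$, the classes of weak $P$-representations of $M$ are in natural bijection with $\mathrm{Hom}(F_M,P)$.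

For $U_{2,3}$ the foundation is $\mathbb F_1^\pm$, since $\mathrm{Hom}(\mathbb F_1^\pm,P)$ always has exactly one element. By Yoneda's lemma, to identify a foundation it is enough to identify its functor $\mathrm{Hom}(F_M,-)$. We always argue this way.

**Definition (tensor product, decomposability).** $P_1\otimes P_2$ is the coproduct in the category of pastures, so $\mathrm{Hom}(P_1\otimes P_2,P)=\mathrm{Hom}(P_1,P)\times\mathrm{Hom}(P_2,P)$ naturally in $P$. A pasture $Q$ is a *quotient of $\mathbb F_1^\pm$* if every element of $Q$ lies in $\{0,1,-1\}$. The foundation $F_M$ is *indecomposable* if it is not isomorphic to $P_1\otimes P_2$ with neither factor a quotient of $\mathbb F_1^\pm$.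

For instance $\mathbb F_2$ is a quotient of $\mathbb F_1^\pm$. There is a morphism $\mathbb F_2\to P$, and then only one, iff $-1=1$ in $P$; so $\mathbb F_2\otimes\mathbb F_2\simeq\mathbb F_2$. Such factors carry no parameters, which is why they do not count.

**Definition (connectivity).** For a matroid $M$ of rank $r$ on $E$ put $\lambda(X)=r(X)+r(E\setminus X)-r$. A *$j$-separation* is a partition $(X,Y)$ of $E$ with $|X|,|Y|\ge j$ and $\lambda(X)\le j-1$. $M$ is *$k$-connected* if it has no $j$-separation with $j<k$.

Example: in $F_7$, a set $X$ of one or two points has $\lambda(X)=|X|$; a line has $\lambda=2+3-3=2$; a triple that is not a line has $\lambda=3+3-3=3$. So there is no $1$- or $2$-separation, while a line and its complement form a $3$-separation: $F_7$ is $3$-connected and not $4$-connected. Recall also that $M$ is called connected if it has no $1$-separation, and that in a connected matroid any two elements lie on a common circuit.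

How does connectivity influence decomposability? The following facts are known. If $M=M_1\oplus M_2$ or $M=M_1\oplus_2M_2$ (a $2$-sum), then $F_M\simeq F_{M_1}\otimes F_{M_2}$. For example, $U_{2,4}\oplus U_{2,4}$ has a decomposable foundation: the foundation of $U_{2,4}$ is not a quotient of $\mathbb F_1^\pm$, because it has infinitely many morphisms to $\mathbb Q$ (all pairs $(u,1-u)$ with $u\ne0,1$), whereas a quotient of $\mathbb F_1^\pm$ has at most one. For $3$-connected quaternary matroids the foundation is indecomposable. But there is a $3$-connected ternary matroid with foundation $\mathbb D\otimes\mathbb D$, so $3$-connectivity alone does not suffice. This leads to the question in Baker, Lorscheid and Zhang, "Foundations of matroids -- Part 2: Further theory, examples, and computational methods", arXiv:2310.19952 (2023): *is the foundation of a $4$-connected matroid indecomposable?*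

We shall prove that the answer is no, and that no level of connectivity changes it.

## 4. The pastures $Q_m$

The target foundation is the pasture that has $m$ independent values of $1+1$ and no other relation, with $-1=1$.

**Definition.** For $m\ge0$ let $Q_m$ have as unit group the free abelian group on $x_1,\dots,x_m$, with nullset consisting of $0+0+0$, $u+u+0$ and $u+u+ux_j$ for $u\in Q_m^\times$, $1\le j\le m$.

The axioms are immediate: the list is closed under multiplication, no entry has exactly one nonzero summand, and $1+\epsilon+0$ is in the list only for $\epsilon=1$. So $-1=1$ in $Q_m$. For $m=0$ we get $Q_0=\mathbb F_2$.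

A morphism $Q_m\to P$ maps $1+1+0$ to a null sum, so it exists only if $-1=1$ in $P$. If $-1=1$ in $P$, a morphism is a choice of units $p_j$ (the images of $x_j$) that respects the null triples:
$$\mathrm{Hom}(Q_m,P)=\{(p_1,\dots,p_m)\in(P^\times)^m:\ 1+1+p_j\in N_P\text{ for all }j\}.\tag{4}$$
Reading (4) as a product gives $Q_m\otimes Q_n\simeq Q_{m+n}$ by Yoneda.

The relation to $\mathbb D$ is as follows. A null triple of $\mathbb D$ with three nonzero entries has, up to sign, the form $2^k+2^l=2^n$, which forces $k=l$ and $n=k+1$. So up to scaling the nonzero null triples are $1+(-1)+0$ and $1+1+(-2)$. Since $\mathbb D^\times=\{\pm1\}\times\{2^k\}$, a morphism $\mathbb D\to P$ is determined by the image $p$ of $2$, and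
$$\mathrm{Hom}(\mathbb D,P)=\{p\in P^\times:\ 1+1+(-1)p\in N_P\}.$$
A morphism from $\mathbb F_2$ exists, uniquely, iff $-1=1$. Comparing with (4), $Q_m\simeq\mathbb F_2\otimes\mathbb D^{\otimes m}$.

For $m\ge1$ the pasture $Q_m$ has infinitely many elements, so it is not a quotient of $\mathbb F_1^\pm$. Hence, for $m\ge2$,
$$Q_m\simeq Q_1\otimes Q_{m-1}\quad\text{is decomposable.}\tag{5}$$

For $m\ge1$ there is no morphism from $Q_m$ to a field: it would force characteristic $2$ and $p_j=-(1+1)=0$, which is not a unit. So a matroid with foundation $Q_m$, $m\geq 1$, is not representable over any field. Fields cannot see the phenomenon we are after.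

## 5. Relaxation, and why two lines of the Fano plane interfere

**Definition.** A *circuit-hyperplane* of a rank-$r$ matroid is an $r$-set $H$ that is both a circuit and a hyperplane.

Equivalently, $H$ is a nonbasis of size $r$ such that $H-x+y$ is a basis for all $x\in H$, $y\notin H$. If $H$ is a circuit-hyperplane, then $H-x$ is independent with closure $H$, so adding $y\notin H$ gives a basis. Conversely, $H\neq E$, since otherwise $H$ would be the basis $E$; so all $H-x$ are independent and $H$ is a circuit of rank $r-1$; no $y\notin H$ is in its closure because $H+y$ contains a basis.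

*Relaxing* $H$ means declaring $H$ a basis. The result is a matroid (Oxley, *Matroid Theory*, Prop. 1.5.14). Here is the exchange check. If we remove $x\in H$ from the new basis $H$ and compare with another basis $B$ with $x\notin B$, then any $y\in B\setminus H$ works, since $H-x+y$ is a basis. If we remove $x\in B\setminus H$ from $B$ and compare with $H$: when $B-x\subset H$, the missing element $y$ of $H$ gives $B-x+y=H$. When $B-x\not\subset H$, some $y\in H\setminus B$ lies outside the closure of $B-x$; otherwise that closure would contain $H$, hence equal $H$, contradicting $B-x\not\subset H$. For this $y$ the set $B-x+y$ is a basis.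

By the equivalent description, every other circuit-hyperplane survives the relaxation of $H$. So any set $\mathcal H$ of circuit-hyperplanes can be relaxed. We write $M_{\mathcal H}$ for the result, so that $\mathcal B(M_{\mathcal H})=\mathcal B(M)\cup\mathcal H$. In this language $F_7^-$ is $F_7$ with the line $\{a,b,i\}$ relaxed.

Section 1 says that relaxing one line creates one value of $1+1$. A sensible first attempt to get two independent values is to relax *two* lines of the Fano plane. Let us relax $\{a,b,i\}$ and $\{i,c,f\}$, and work over a field. As in Section 1 we may take $a,b,c$ to be the coordinate points and $f=(1,1,1)$, and then $d=(1,0,1)$, $e=(0,1,1)$. Now $i$ is only required to lie on the line $de$, so $i=(1,t,1+t)$ after scaling. Here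
$$\det(a,b,i)=1+t,\qquad \det(i,c,f)=t-1 .$$
The coordinate planes through two of the points show which $t$ are allowed: $i$ avoids the lines $bc,be,ce$ ($x=0$) always, $ac,ad,cd$ ($y=0$) iff $t\ne0$, $ae,af,ef$ ($y=z$) always, and $bd,bf,df$ ($x=z$) iff $t\ne0$. All triples not containing $i$ have determinant $0$ or $\pm1$, with $0$ only for the four lines that remain among these six points. So every $t\notin\{0,1,-1\}$ gives a representation of the doubly relaxed matroid.

The two new determinants $1+t$ and $t-1$ are not values of $1+1$ at all; they move together with one parameter $t$. In particular the foundation is neither $\mathbb D\otimes\mathbb D$ nor $Q_2$: over $\mathbb F_4=\{0,1,\omega,\omega^2\}$ the choice $t=\omega$ gives a representation, while $\mathbb D\otimes\mathbb D$ and $Q_2$ have no morphism to $\mathbb F_4$, since $1+1=0$ there is not a unit.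

Where exactly did the argument of Section 1 stop? Compute the brackets of the relation at $(i;a,b,c,d)$:
$$[iab]=1+t,\ [icd]=t,\quad [iac]=-t,\ [ibd]=-t,\quad [iad]=-t,\ [ibc]=1 .$$
The ratio $[iac][ibd]/([iad][ibc])$ is now $-t$; it is no longer $-1$. The point $i$ was pinned down in Section 1 by *both* lines $\{i,c,f\}$ and $\{i,d,e\}$. With one of them gone nothing forces the last two terms of the relation to coincide. Over $\mathbb F_4$ with $t=\omega$ the relation reads $1+\omega^2+\omega=0$, and deleting the first term leaves $\omega^2+\omega\ne0$.

This last point is the general difficulty. To compute the foundation of a relaxation $M_{\mathcal H}$ one would like to set the relaxed values to $0$, obtain a representation of the well-understood matroid $M$, and put the relaxed values back as free parameters. But from a null sum $u+v+w$ one cannot conclude that $0+v+w$ is null.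

The way past it has two parts. First, relax only circuit-hyperplanes that are so far apart that each relaxed one sits in a seven-point picture in which the other six lines are intact. The six lines alone force $v=-(-w)$ up to the appropriate sign, whether or not the seventh line has been relaxed; we prove this in Section 7 over any pasture. Second, keep at least one circuit-hyperplane unrelaxed: its seven-point picture is a true Fano plane and forces $-1=1$, so the sign disappears. Then $v+w$ is null, and the relaxed values can be deleted and reinserted freely.

## 6. The criterion, the Golay example, and arbitrary connectivity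

**Theorem 1.** Let $M$ be the rank-$12$ binary matroid on $24$ elements represented by the columns of a generator matrix of the extended binary Golay code, and let $\mathcal H$ be any set of $m$ dodecads, $m\le2575$. Then $M_{\mathcal H}$ is a $7$-connected matroid with $F_{M_{\mathcal H}}\simeq\mathbb F_2\otimes\mathbb D^{\otimes m}$. For $m\ge2$ this is decomposable; for $m=2$ it is $(\mathbb F_2\otimes\mathbb D)\otimes(\mathbb F_2\otimes\mathbb D)$.

(Dodecads are the code words of weight $12$; we shall see that they are circuit-hyperplanes.) So a $4$-connected matroid can have a decomposable foundation: the statement in the question is false.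

**Theorem 2.** Let $M$ be a connected binary matroid of rank $r\ge3$ on $E$, given by vectors $v_x\in\mathbb F_2^r$, $x\in E$. Let $\mathcal F$ be a set of circuit-hyperplanes such that

(a) $|H\cap H'|\le r-4$ for distinct $H,H'\in\mathcal F$;

(b) for all $H\in\mathcal F$ and $J\subset H$ with $|J|=r-3$, the vectors $v_x$, $x\in E\setminus H$, take four distinct values modulo $\langle v_j:j\in J\rangle$.

Then for every proper subset $\mathcal H\subsetneq\mathcal F$ with $|\mathcal H|=m<\infty$: $F_{M_{\mathcal H}}\simeq Q_m\simeq\mathbb F_2\otimes\mathbb D^{\otimes m}$.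

**Theorem 3.** For all $k,m\ge1$ there is a $k$-connected matroid with foundation $\simeq\mathbb F_2\otimes\mathbb D^{\otimes m}$.

By (5), the foundations in Theorem 3 are decomposable as soon as $m\ge2$. So no amount of Tutte connectivity forces indecomposability or bounds the number of non-trivial tensor factors.

The smallest case of Theorem 2: $M=F_7$, $r=3$, and $\mathcal F$ consists of one line. Condition (b) has $J=\emptyset$ and says that the four points off the line are distinct, which is true. Two lines are excluded by (a), which would ask for an intersection of size at most $-1$; this matches the failure in Section 5. The only proper subset of $\mathcal F$ is empty, so the theorem says $F_{F_7}\simeq Q_0=\mathbb F_2$.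

## 7. Six lines in an arbitrary pasture

The purpose of this lemma is to redo Section 1 with no coordinates and no addition.

**Lemma A.** Let $N$ be a rank-$3$ matroid on $\{a,b,i,c,d,e,f\}$ whose nonbases are the six triples in (1) and possibly $\{a,b,i\}$ (so $N$ is $F_7$ or $F_7^-$). Let $\Delta=[\cdot\cdot\cdot]$ be a weak $P$-representation of $N$. Then
$$[iac][ibd]=-[iad][ibc].\tag{6}$$

*Proof.* Let $\{x,y,y'\}$ be one of the six lines (1) and $z,w$ two points off it. The relation (3) at $(x;y,y',z,w)$ has vanishing first term $[xyy'][xzw]$. The other brackets $[xyz],[xy'w],[xyw],[xy'z]$ are nonzero: two points of the Fano plane lie on a unique line, so for instance $\{x,y,z\}$ is not among the seven lines. Hence (2) gives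
$$\frac{[xyz]}{[xyw]}=\frac{[xy'z]}{[xy'w]}.\tag{7}$$
We use (7) once for each of the six lines, naming first the point $x$, then $y,y'$, then $z,w$.

1. $(c;i,f;a,b)$: $\ [cia]/[cib]=[cfa]/[cfb]$.
2. $(d;i,e;a,b)$: $\ [dia]/[dib]=[dea]/[deb]$.
3. $(d;a,c;e,f)$: $\ [dae]/[daf]=[dce]/[dcf]=[cde]/[cdf]$.
4. $(f;a,e;d,c)$: $\ [fad]/[fac]=[fed]/[fec]=[def]/[cef]$.
5. $(e;b,c;d,f)$: $\ [ebd]/[ebf]=[ecd]/[ecf]=-[cde]/[cef]$.
6. $(f;b,d;e,c)$: $\ [fbe]/[fbc]=[fde]/[fdc]=-[def]/[cdf]$.

In 3 and 4 both brackets change sign, so no sign remains. In 5, $[ecd]=[cde]$ is a cyclic shift and $[ecf]=-[cef]$; in 6, $[fde]=[def]$ is a cyclic shift and $[fdc]=-[cdf]$.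

Put $R=[iac][ibd]/([iad][ibc])$. By cyclic invariance and 1, 2,
$$R=\frac{[cia]}{[cib]}\cdot\frac{[dib]}{[dia]}=\frac{[cfa]}{[cfb]}\cdot\frac{[deb]}{[dea]}=\frac{[acf]}{[ade]}\cdot\frac{[bde]}{[bcf]}.$$
By 3 and 4, with $[ade]=-[dae]$, $[daf]=-[fad]$ and $[fac]=[acf]$,
$$[ade]=-[daf]\frac{[cde]}{[cdf]}=[fad]\frac{[cde]}{[cdf]}=[acf]\,\frac{[def][cde]}{[cef][cdf]}.$$
By 5 and 6, with $[bde]=[ebd]$, $[ebf]=-[fbe]$ and $[fbc]=[bcf]$,
$$[bde]=-[ebf]\frac{[cde]}{[cef]}=[fbe]\frac{[cde]}{[cef]}=-[bcf]\,\frac{[def][cde]}{[cdf][cef]}.$$
The two fractions of brackets on the right are the same, so $R=-1$. $\square$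

Compare with Section 1: there $[iac][ibd]=1$ and $[iad][ibc]=-1$.

## 8. Binary matroids over pastures with $-1=1$

The purpose of the next lemma is to show that, once $-1=1$, the unrelaxed binary matroid has no parameters at all. This is essentially a known statement on foundations of binary matroids (Baker–Lorscheid, *Foundations of matroids I*); we give a direct proof.

**Lemma B.** Let $M$ be a binary matroid (of rank $r\ge2$) and $P$ a pasture with $-1=1$. Every weak $P$-representation $\Delta$ of $M$ is rescaling equivalent to the one that is $1$ on all bases.

*Proof.* **Step 1: what binarity says about one relation.** Over $\mathbb F_2$ the determinants satisfy the Plücker relation, and each product of determinants is $0$ or $1$. So for every $(I;a,b,c,d)$ the number of nonzero terms among the three products is $0$ or $2$, and this number depends only on $M$. If it is $2$, then by (2) and $-1=1$ the two nonzero products of $\Delta$-values are equal. We call this statement $(*)$.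

**Step 2: cycles around a basis.** We set up the quantities that obstruct a normalization. For a basis $B$ let $G_B$ be the bipartite graph on $B\sqcup(E\setminus B)$ in which $x\in B$ and $y\notin B$ are adjacent iff $B-x+y$ is a basis. Put $\alpha^B_{xy}=\Delta(B-x+y)/\Delta(B)$, which is $0$ for non-edges. For a cycle $Z=(x_1y_1x_2y_2\cdots x_ky_k)$ of $G_B$ with $x_s\in B$ and $k\ge2$ let
$$w_B(Z)=\prod_{s}\frac{\alpha^B_{x_sy_s}}{\alpha^B_{x_{s+1}y_s}},\qquad\text{indices modulo }k.$$
In words: walk around $Z$; an edge traversed from $B$ outward contributes $\alpha$, an edge traversed toward $B$ contributes $\alpha^{-1}$. Reversing the direction inverts the weight.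

We also record the basic relation. Let $x_1y_1$ be an edge of $G_B$ and $B'=B-x_1+y_1$. For $u\in B-x_1$ and $v\notin B$, $v\ne y_1$, take $I=B-x_1-u$ and the four elements $x_1,u,y_1,v$. The products are $\Delta(B)\Delta(B'-u+v)$, $\Delta(B-u+y_1)\Delta(B-x_1+v)$ and $\Delta(B-u+v)\Delta(B-x_1+y_1)$. Divided by $\Delta(B)^2$ they are
$$\frac{\Delta(B'-u+v)}{\Delta(B)},\qquad \alpha^B_{uy_1}\alpha^B_{x_1v},\qquad \alpha^B_{uv}\alpha^B_{x_1y_1}.\tag{8}$$

**Step 3: all cycle weights are $1$.** We prove $w_B(Z)=1$ for all $B$ and $Z$ by induction on $k$.

If $Z$ has a chord, the chord splits $Z$ into two strictly shorter cycles. Give both the direction inherited from $Z$; the chord is then traversed once in each direction, its contributions cancel, and the two weights multiply to $w_B(Z)$. So we may assume that $Z$ is chordless or $k=2$.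

Let $k=2$. In (8) take $u=x_2$, $v=y_2$. The second and third products, $\alpha_{x_2y_1}\alpha_{x_1y_2}$ and $\alpha_{x_2y_2}\alpha_{x_1y_1}$, are nonzero, so by $(*)$ they are equal. This is $w_B(Z)=1$.

Let $k\ge3$ with $Z$ chordless, and put $B'=B-x_1+y_1$. In (8) take $u=x_s$, $v=y_t$ with $s,t\ge2$. Because $Z$ is chordless, $\alpha^B_{x_sy_1}\ne0$ only for $s=2$, and $\alpha^B_{x_1y_t}\ne0$ only for $t=k$. So the middle product is nonzero only for $(s,t)=(2,k)$; and $\alpha^B_{x_2y_k}=0$ because $k\ge3$. Since $\Delta(B')/\Delta(B)=\alpha^B_{x_1y_1}$, statement $(*)$ gives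
$$\alpha^{B'}_{x_sy_t}=\alpha^B_{x_sy_t}\ \text{ for }(s,t)\ne(2,k),\qquad \alpha^{B'}_{x_2y_k}=\frac{\alpha^B_{x_2y_1}\alpha^B_{x_1y_k}}{\alpha^B_{x_1y_1}}\neq0 .$$
So $Z'=(x_2y_2\cdots x_ky_k)$ is a cycle of $G_{B'}$ with $k-1$ vertices on each side. Its weight is
$$w_{B'}(Z')=\frac{\prod_{s=2}^k\alpha^B_{x_sy_s}}{\prod_{s=2}^{k-1}\alpha^B_{x_{s+1}y_s}}\cdot\frac{\alpha^B_{x_1y_1}}{\alpha^B_{x_2y_1}\alpha^B_{x_1y_k}}=w_B(Z).$$
By induction (which covers all bases at once) it equals $1$.

**Step 4: normalize around one basis.** Fix $B$. Rescaling by $\delta$ multiplies $\alpha^B_{xy}$ by $\delta(y)/\delta(x)$. So, working outward from a root in each tree of a spanning forest of $G_B$, we can make $\alpha^B=1$ on the forest; a constant $\gamma$ then makes $\Delta(B)=1$. Every further edge closes a cycle with forest edges, and by Step 3 its weight is $1$. So $\alpha^B=1$ on all edges, that is, $\Delta(B-x+y)\in\{0,1\}$ for all $x\in B$, $y\notin B$.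

**Step 5: propagate to all bases.** Suppose $\Delta(B)=1$ and $\Delta(B-x+y)\in\{0,1\}$ for all $x\in B,y\notin B$. We show that a neighboring basis $B'=B-x_1+y_1$ has the same property. First, $\Delta(B')=1$. Now take $u\in B'$, $v\notin B'$. If $u\ne y_1$ and $v\ne x_1$, the last two products in (8) lie in $\{0,1\}$, so by $(*)$ a nonzero $\Delta(B'-u+v)$ equals $1$. If $u=y_1$, then $B'-u+v$ is $B-x_1+v$ or $B$. If $u\ne y_1$ and $v=x_1$, then $B'-u+v=B-u+y_1$. In all cases the value is in $\{0,1\}$. Any two bases are joined by a sequence of single exchanges, so $\Delta=1$ on all bases. $\square$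

## 9. Proof of the criterion (Theorem 2)

Write $M'=M_{\mathcal H}$. We determine the weak representations of $M'$ over an arbitrary pasture.

**Step 1: a seven-point picture at every $H\in\mathcal F$.** We produce the minors to which Lemma A applies. Let $H\in\mathcal F$, $J\subset H$ with $|J|=r-3$, and $H\setminus J=\{a,b,i\}$ in any labeling. Since $H$ is a circuit, $J$ is independent, so $\mathbb F_2^r/\langle v_j:j\in J\rangle\cong\mathbb F_2^3$; denote images by bars. Also since $H$ is a circuit, $\bar a+\bar b+\bar i=0$ and any two of $\bar a,\bar b,\bar i$ are independent. So these images are the three nonzero vectors of a plane $W$. Since $H$ is a hyperplane, every $x\in E\setminus H$ has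
$$\bar x\in\mathbb F_2^3\setminus W,\tag{9}$$
a set of four elements, any two of which differ by an element of $W$. Up to here (b) was not used. By (b), all four values occur.

Let $c,d\in E\setminus H$ satisfy $\bar c+\bar d=\bar a$. Choose $e,f\in E\setminus H$ with $\bar e=\bar c+\bar b$ and $\bar f=\bar c+\bar i$. Then $a,b,i,c,d,e,f$ have the seven nonzero vectors of $\mathbb F_2^3$ as images. The lines are $\{a,b,i\}$ and exactly the six triples (1): for example $\bar e+\bar f=\bar b+\bar i=\bar a$, $\bar d+\bar f=\bar a+\bar i=\bar b$ and $\bar d+\bar e=\bar a+\bar b=\bar i$. So $M/J$ restricted to these seven elements is $F_7$.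

What happens in $M'$? If $J\cup T\in\mathcal H$ for a triple $T$ of the seven elements, then $|(J\cup T)\cap H|\ge|J|=r-3$, so (a) forces $J\cup T=H$. Hence the corresponding minor $N$ of $M'$ is $F_7$ with $\{a,b,i\}$ relaxed if $H\in\mathcal H$, and it is $F_7$ if $H\in\mathcal F\setminus\mathcal H$. In both cases Lemma A applies. If $\Delta$ is a weak $P$-representation of $M'$, then $(x,y,z)\mapsto\Delta(J,x,y,z)$, with $J$ in a fixed order, is a weak $P$-representation of $N$: its three-term relations are those of $\Delta$ with $I=(J,x)$.

**Step 2: $-1=1$ in $P$.** Here we use that $\mathcal H$ is a proper subset. Let $\Delta$ be a weak $P$-representation of $M'$ and choose $H\in\mathcal F\setminus\mathcal H$. The minor $N$ of Step 1 is $F_7$. Lemma A gives $[iac][ibd]=-[iad][ibc]$. But $[iab]=0$, so the relation at $(i;a,b,c,d)$ and (2) give $[iac][ibd]=[iad][ibc]\ne0$. Hence $-1=1$. From now on $\Delta$ is a function on $r$-sets.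

**Step 3: removing the relaxed values.** We show that putting $0$ in place of $\Delta(H)$ for all $H\in\mathcal H$ gives a weak representation of $M$. Consider a relation $(I;a,b,c,d)$ with distinct entries in which some member of $\mathcal H$ occurs; since $-1=1$ we may name the elements so that $H=I\cup\{a,b\}\in\mathcal H$. The other five sets $I\cup\{\cdot,\cdot\}$ meet $H$ in at least $r-2$ elements, so by (a) they are not in $\mathcal H$. As $c,d\notin H$ and $H$ is a circuit-hyperplane,
$$Iac,\ Iad,\ Ibc,\ Ibd\in\mathcal B(M).\tag{10}$$
Suppose that also $Icd\in\mathcal B(M)$. We claim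
$$\Delta(Iac)\Delta(Ibd)=\Delta(Iad)\Delta(Ibc).\tag{11}$$
Pick $i\in I$ (possible since $r\ge3$) and put $J=I-i$, so $H\setminus J=\{a,b,i\}$. By (9), $\bar c+\bar d\in W$. Since $J\cup\{i,c,d\}$ is a basis, $\bar i,\bar c,\bar d$ are independent, so $\bar c+\bar d$ is neither $0$ nor $\bar i$. So it is $\bar a$ or $\bar b$. Equation (11) is symmetric in $a$ and $b$, so we may assume $\bar c+\bar d=\bar a$. Then $c,d$ are part of a seven-point picture as in Step 1, and Lemma A gives $\Delta(Iac)\Delta(Ibd)=-\Delta(Iad)\Delta(Ibc)$. Since $-1=1$, this is (11).

Let $\Delta^0$ equal $\Delta$ on $\mathcal B(M)$ and $0$ elsewhere. Relations of $\Delta$ in which no member of $\mathcal H$ occurs are unchanged. In a relation with $Iab=H\in\mathcal H$ and $Icd\notin\mathcal B(M)$, also $Icd\notin\mathcal B(M')$, because $Icd\notin\mathcal H$; so the product $\Delta(Iab)\Delta(Icd)$ vanishes before and after, and the relation is unchanged. If $Icd\in\mathcal B(M)$, the relation for $\Delta^0$ is $0+\Delta(Iac)\Delta(Ibd)+\Delta(Iad)\Delta(Ibc)\in N_P$, which holds by (11). So $\Delta^0$ is a weak $P$-representation of $M$.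

**Step 4: a normal form.** By Lemma B there is a rescaling that makes $\Delta^0$ equal to $1$ on $\mathcal B(M)$. Apply the same rescaling to $\Delta$. Now $\Delta=1$ on $\mathcal B(M)$, and $\Delta$ is determined by the units $p_H=\Delta(H)$, $H\in\mathcal H$. These satisfy a condition. For $H\in\mathcal H$ take $J,a,b,i,c,d$ as in Step 1 with $\bar c+\bar d=\bar a$, and $I=J+i$. Then $Iab=H$, and $Icd\in\mathcal B(M)$ because $\bar i,\bar c,\bar d$ span $\bar a$, hence $W$, and $\bar c\notin W$. The relation at $(I;a,b,c,d)$ reads
$$p_H+1+1\in N_P .$$
By (4), $(p_H)_{H\in\mathcal H}$ is a morphism $Q_m\to P$, where we index the generators of $Q_m$ by $\mathcal H$.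

**Step 5: the universal representation.** We check that no further condition arises. Let $\Delta^{\mathrm{univ}}$ take values in $Q_m$: it is $1$ on $\mathcal B(M)$, $x_H$ on $H\in\mathcal H$, and $0$ elsewhere. It is a weak $Q_m$-representation of $M'$. Indeed, relations in which no member of $\mathcal H$ occurs have $0$ or $2$ nonzero terms, since $M$ is binary, and these are equal to $1$; the sums $0+0+0$ and $1+1+0$ are null. In relations with $Iab=H\in\mathcal H$, by (10) and because $Icd\notin\mathcal H$, the sum is $1+1+0$ or $1+1+x_H$, which is null.

So $\theta\mapsto[\theta\circ\Delta^{\mathrm{univ}}]$ maps $\mathrm{Hom}(Q_m,P)$ to the rescaling classes of weak $P$-representations of $M'$, naturally in $P$. It is surjective: if $-1\ne1$ in $P$, both sides are empty, by (4) and Step 2; if $-1=1$, every class contains a normal form by Step 4, and this normal form is $\theta\circ\Delta^{\mathrm{univ}}$ for the $\theta$ with $\theta(x_H)=p_H$.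

**Step 6: injectivity.** We show that rescaling cannot identify two normal forms. Let $(p_H)$ and $(p_H')$ be related by $\gamma$ and $\delta:E\to P^\times$. Comparing values on $\mathcal B(M)$, we have $\gamma\prod_{x\in B}\delta(x)=1$ for all $B\in\mathcal B(M)$. Let $x\ne y$ in $E$. As $M$ is connected, $x,y$ lie on a common circuit $Z$. Extend $Z-y$ to a basis $B$. Then $y\notin B$, the circuit in $B+y$ is $Z\ni x$, so $B-x+y$ is a basis. Dividing the two equations gives $\delta(x)=\delta(y)$. So $\delta$ is constant, $\gamma\delta^r=1$, and $p'_H=\gamma\delta^rp_H=p_H$.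

Hence $Q_m$ represents the functor of $M'$, that is, $F_{M'}\simeq Q_m\simeq\mathbb F_2\otimes\mathbb D^{\otimes m}$. $\square$

## 10. Matroids of self-dual codes

To apply the criterion we need binary matroids with many circuit-hyperplanes and high connectivity. Self-dual codes are well suited, because circuits and cocircuits are then the same sets.

Let $C\subset\mathbb F_2^E$ be a self-dual code ($C=C^\perp$) of length $|E|=2r$, and let $M$ be the matroid of the columns of a generator matrix. It has rank $r=\dim C$. We identify words with their supports. The circuits of $M$ are the minimal nonzero words of $C^\perp=C$ (linear dependencies of the columns), and the cocircuits are the minimal nonzero words of $C$ (the row space). For $X\subseteq E$ let $C(X)$ be the space of words of $C$ supported in $X$. The dependencies among columns in $X$ form $C^\perp(X)=C(X)$, so $r(X)=|X|-\dim C(X)$. The words of the row space that vanish on $E\setminus X$ form $C(X)$, so $r(E\setminus X)=r-\dim C(X)$. Therefore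
$$\lambda(X)=|X|-2\dim C(X).\tag{12}$$

**Lemma C.** Suppose $\lambda(X)\ge\min(|X|,\kappa)$ for all $X$ with $|X|\le r$. Then $M$ and all relaxations $M_{\mathcal H}$ are $(\kappa+1)$-connected.

*Proof.* Suppose there were a $j$-separation with $j\le\kappa$. Its smaller side $X$ has $j\le|X|\le r$, and $j-1\ge\lambda(X)\ge\min(|X|,\kappa)\ge j$, a contradiction. Relaxing adds bases, so it does not decrease the rank of any set, and it keeps the total rank. So $\lambda$ does not decrease, and the hypothesis holds for $M_{\mathcal H}$ as well. $\square$

A set $H$ of size $r$ such that $1_H$ and $1_{E\setminus H}$ are both minimal words of $C$ is a circuit-hyperplane: $H$ is a circuit, and its complement is a cocircuit, so $H$ is a hyperplane.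

## 11. Dodecads of the Golay code (Theorem 1)

We use the following facts (MacWilliams–Sloane, *The Theory of Error-Correcting Codes*; Conway–Sloane, *Sphere Packings, Lattices and Groups*). The extended Golay code $C\subset\mathbb F_2^{24}$ is self-dual of dimension $12$, contains the all-one word, and has weights $0,8,12,16,24$. It has $2576$ words of weight $12$, the dodecads. Every $5$-subset of the $24$ points lies in exactly one octad (word of weight $8$). Here $r=12$, and $\mathcal F$ will be the set of all dodecads.

**Step 1: $7$-connectivity.** We verify the hypothesis of Lemma C with $\kappa=6$. If $|X|\le7$, then $C(X)=0$ and $\lambda(X)=|X|$. If $u\ne v$ are nonzero words in $C(X)$, then $2|u\cup v|=|u|+|v|+|u+v|\ge24$, so $|X|\ge12$. Hence for $8\le|X|\le11$ we have $\dim C(X)\le1$ and $\lambda(X)\ge8-2=6$. Let $|X|=12$ and suppose $\dim C(X)\ge3$. A $3$-dimensional subspace of $C(X)$ has seven nonzero words, of total weight at least $56$. But each of the $12$ coordinates in $X$ is nonzero on at most $4$ of the eight words, so the total weight is at most $48$, a contradiction. So $\dim C(X)\le2$ and $\lambda(X)\ge8$. By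 Lemma C, $M$ and all its relaxations are $7$-connected. In particular $M$ is connected.

**Step 2: dodecads are circuit-hyperplanes.** A proper nonzero subword of a dodecad would have weight $8$, and its difference from the dodecad would be a word of weight $4$, which does not exist. So dodecads are minimal words. The complement of a dodecad is a dodecad, since the all-one word is in $C$. By the last remark of Section 10, dodecads are circuit-hyperplanes.

**Step 3: condition (a).** For distinct dodecads, $24-2|H\cap H'|=|H+H'|\geq 8$, so $|H\cap H'|\le8=r-4$.

**Step 4: hexads.** We prepare condition (b) by counting octads inside a dodecad. Let $H$ be a dodecad and $S=E\setminus H$. For an octad $O$, the word $O+H$ has weight $20-2|O\cap H|\in\{8,12,16\}$, so $|O\cap H|\in\{2,4,6\}$. Any five points of $H$ lie in a unique octad, which meets $H$ in at least five, hence exactly six points. Two distinct octads share at most $4$ points, so distinct octads of this kind give distinct $6$-sets. Call these $6$-sets $O\cap H$ *hexads*. Every $5$-subset of $H$ lies in exactly one hexad, so the hexads form a Steiner system $S(5,6,12)$ on $H$. Let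 $\lambda_s$ be the number of hexads that contain a given $s$-subset of $H$. Counting pairs (additional point, hexad) gives $\lambda_s=\lambda_{s+1}(12-s)/(6-s)$, so
$$\lambda_5=1,\quad\lambda_4=4,\quad\lambda_3=12,\quad\lambda_2=30,\quad\lambda_1=66,\quad\lambda_0=132 .$$

**Step 5: condition (b).** Let $J\subset H$, $|J|=9$, $H\setminus J=\{a,b,i\}$. By inclusion–exclusion, the number of hexads contained in $J$, that is, avoiding $a,b,i$, is
$$132-3\cdot66+3\cdot30-12=12 .$$
Let $c\ne c'$ be in $S$. Then $v_c\equiv v_{c'}$ modulo $\langle v_j:j\in J\rangle$ iff $C$ contains a word $\{c,c'\}\cup K$ with $K\subseteq J$. Such a word has weight at most $11$, hence $8$; it is an octad and $K$ is a hexad inside $J$. Conversely, let $K\subset J$ be a hexad, from the octad $O$. Then $O\setminus K$ is a pair in $S$ with equal values. Distinct hexads $K,K'$ give distinct pairs; otherwise $O+O'=K+K'$ would be a nonzero word supported in the independent set $J$. So exactly $12$ pairs in $S$ have equal values modulo $\langle v_j:j\in J\rangle$.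

By (9), whose proof did not use (b), the $12$ elements of $S$ take values in a set of four elements. Let $n_1,\dots,n_4\ge0$ be the multiplicities. Then $\sum n_s=12$ and $\sum\binom{n_s}2=12$, so $\sum n_s^2=24+12=36$ and
$$\sum_{s=1}^4(n_s-3)^2=36-6\cdot12+4\cdot9=0 .$$
So every value is taken exactly three times, and (b) holds.

**Step 6: conclusion.** Let $\mathcal H$ be a set of $m\le2575$ dodecads. It is a proper subset of $\mathcal F$, so Theorem 2 gives $F_{M_{\mathcal H}}\simeq\mathbb F_2\otimes\mathbb D^{\otimes m}$. By Step 1, $M_{\mathcal H}$ is $7$-connected. By (5) the foundation is decomposable for $m\ge2$, and for $m=2$ it is $Q_1\otimes Q_1\simeq(\mathbb F_2\otimes\mathbb D)\otimes(\mathbb F_2\otimes\mathbb D)$. $\square$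

## 12. Self-dual codes as graphs of isometries

For Theorem 3 we replace the Golay code by a suitable large self-dual code, found by counting. Since $k$-connectivity becomes stronger as $k$ grows, we may assume $k\ge8$. Let $r$ be even and large, and $|E|=2r$. A self-dual code of length $2r$ consists of even words, because $x\cdot x=0$, and contains the all-one word, which is orthogonal to all even words.

**Definition (good).** Let $C$ be a self-dual code of length $2r$, $v\in C$ of weight $r$, with support $H$, and $S=E\setminus H$. The pair $(C,v)$ is *good* if

(i) $1_H$ and $1_S$ are minimal words of $C$;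

(ii) $\lambda(X)\ge\min(|X|,k)$ for all $|X|\le r$;

(iii) condition (b) of Theorem 2 holds for $H$.

**Step 1: all codes with (i), for fixed $v=1_H$.** We parametrize them by isometries. For a set $T$ of even size $r$ let $V_T$ be the space of even-weight words on $T$ modulo $1_T$, with the form induced by the dot product. Its dimension is $N=r-2$. The form is alternating, since even words satisfy $x\cdot x=0$, and nondegenerate, since only $0$ and $1_T$ are orthogonal to all even words. So $V_T$ is a symplectic space.

Let $C\ni v$ satisfy (i). Put $D=\langle1_H,1_S\rangle\subseteq C$. Writing words as pairs $(x,y)$ with $x$ on $H$ and $y$ on $S$, we have $C\subseteq D^\perp=\{(x,y):|x|,|y|\text{ even}\}$. Consider $C/D\to V_H$, $(x,y)\mapsto[x]$. If $[x]=0$, we may subtract $1_H$ if necessary to get $x=0$; then $y$ is a word supported in $S$, and by minimality of $1_S$ it is $0$ or $1_S$. So the map is injective, and likewise $C/D\to V_S$. Both sides have dimension $r-2$, so both maps are bijective. Hence there is a linear isomorphism $\varphi:V_H\to V_S$ with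
$$C=C_\varphi:=\{(x,y)\in D^\perp:\ \varphi[x]=[y]\};$$
the inclusion $\subseteq$ is the definition of $\varphi$, and both sides have dimension $r$ (choose an even $x$, then one of two $y$). Self-orthogonality, $x\cdot x'+y\cdot y'=0$ for words of $C$, says that $\varphi$ is an isometry.

Conversely, for every isometry $\varphi$ the code $C_\varphi$ is self-orthogonal of dimension $r$, hence self-dual, and it contains $D$. A word $(x,0)\in C_\varphi$ has $\varphi[x]=0$, so $x\in\{0,1_H\}$; thus $1_H$ is minimal, and likewise $1_S$. So the codes $C\ni v$ with (i) are in bijection with the isometries $V_H\to V_S$, and their number is $|\mathrm{Sp}_N(2)|$.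

Take $\varphi$ uniformly at random. By Witt's theorem, $\mathrm{Sp}(V_S)$ acts transitively on the linearly independent tuples in $V_S$ with a given Gram matrix. The distribution of $\varphi$ is invariant under composition with $\mathrm{Sp}(V_S)$. Hence, for a linearly independent tuple $u$ in $V_H$, the image $\varphi(u)$ is uniform among the linearly independent tuples in $V_S$ with the same Gram matrix as $u$.

## 13. A random isometry gives a highly connected code

**Step 2: property (ii) fails with probability tending to $0$.** Let $X\subseteq E$ with $|X|=\ell$, $1\le\ell\le r$, and put $X_1=X\cap H$, $X_2=X\cap S$.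

*The dimension of $C(X)$ as an intersection.* If $X=H$ or $X=S$, then $\dim C(X)=1$ and $\lambda(X)=r-2\ge k$ for large $r$, so (ii) holds for $X$. Otherwise $X_1\ne H$ and $X_2\ne S$, because $|X|\le r$. Let $U_1\subseteq V_H$ and $U_2\subseteq V_S$ be the images of the even words supported in $X_1$ and $X_2$. Then $(x,y)\mapsto[x]$ is an isomorphism
$$C(X)\to U_1\cap\varphi^{-1}(U_2).$$
It is injective: $[x]=0$ and $X_1\ne H$ give $x=0$, then $[y]=0$ and $X_2\ne S$ give $y=0$. It is surjective: given $[x]\in U_1$ with $\varphi[x]\in U_2$, choose representatives supported in $X_1$ and $X_2$. If $X_1$ or $X_2$ is empty, this gives $C(X)=0$. Otherwise $\dim U_1=|X_1|-1$ and $\dim U_2=|X_2|-1$, since $1_H$ and $1_S$ are not supported in $X_1$, $X_2$; so $\dim U_1+\dim U_2=\ell-2$.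

*A tail bound.* Let $1\le t\le N/2$. We bound from below the number of independent $t$-tuples in $V_S$ with the Gram matrix of a given independent tuple of $V_H$. After $j<t$ vectors have been chosen, the next one must satisfy $j$ independent linear equations, which leaves $2^{N-j}$ vectors, and must avoid a span of size $2^j$. So the number is at least
$$\prod_{j<t}(2^{N-j}-2^j)=2^{tN-t(t-1)/2}\prod_{j<t}\bigl(1-2^{-(N-2j)}\bigr)\ge2^{tN-t(t-1)/2}\Bigl(1-\sum_{s\ge1}4^{-s}\Bigr)=\tfrac23\,2^{tN-t(t-1)/2},$$
because the numbers $N-2j$ for $j<t\le N/2$ are distinct positive even numbers. A fixed independent $t$-tuple in $U_1$ is mapped into $U_2$ with probability at most $|U_2|^t$ divided by this count. So the expected number of independent $t$-tuples in $U_1$ that $\varphi$ maps into $U_2$ is at most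
$$\tfrac32\,2^{t(\ell-2)-tN+t(t-1)/2}=\tfrac32\,2^{-t(r-\ell)+t(t-1)/2}.$$
If $\dim C(X)\ge t$, the number of such tuples is at least
$$\prod_{j<t}(2^t-2^j)=2^{t^2}\prod_{s=1}^t(1-2^{-s})\ge2^{t^2}\cdot\tfrac12\Bigl(1-\sum_{s\ge2}2^{-s}\Bigr)=\tfrac14\,2^{t^2}.$$
By Markov's inequality,
$$\Pr(\dim C(X)\ge t)\le6\cdot2^{-t(r-\ell)-t(t+1)/2}.\tag{13}$$
If $X_1$ or $X_2$ is empty, (13) is trivial.

*The relevant $t$.* By (12), $\lambda(X)<\min(\ell,k)$ holds iff $\dim C(X)\ge t_\ell$, where $t_\ell=1$ for $\ell\le k$ and $t_\ell=\lfloor(\ell-k)/2\rfloor+1$ for $\ell>k$. We need three inequalities.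

First, $t_\ell\le N/2$, so that (13) applies. For $\ell\le k$ this is clear for large $r$; for $\ell>k$ we have $t_\ell\le(r-k)/2+1\le r/2-3\le N/2$, since $k\ge8$.

Second,
$$t_\ell(r-\ell)+\frac{t_\ell(t_\ell+1)}2\ge t_\ell\,\frac{r-k}4 .$$
For $\ell\le k$ this follows from $r-\ell\ge r-k$. For $\ell>k$ we have $t_\ell\ge(\ell-k)/2$, so $\frac{t_\ell+1}2\ge\frac{\ell-k}4$, and $r-\ell+\frac{\ell-k}4=r-\frac{3\ell}4-\frac k4\ge\frac{r-k}4$ because $\ell\le r$.

Third, $\ell\le(k+1)t_\ell$. For $\ell\le k$ this is clear. For $\ell>k$ we have $t_\ell\ge(\ell-k+1)/2$, so $\ell\le2t_\ell+k-1\le(k+1)t_\ell$.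

*Union bound.* The number of sets of size $\ell$ is at most $(2r)^\ell\le(2r)^{(k+1)t_\ell}$. Put $\beta=(2r)^{k+1}2^{-(r-k)/4}$, which is at most $1$ for large $r$. By (13) and the second inequality, (ii) fails with probability at most
$$\sum_{\ell=1}^r(2r)^{(k+1)t_\ell}\cdot6\cdot2^{-t_\ell(r-k)/4}=\sum_{\ell=1}^r6\beta^{t_\ell}\le6r\beta\longrightarrow0 .$$

**Step 3: property (iii) fails with probability tending to $0$.** Fix $J\subset H$ with $H\setminus J=\{a,b,i\}$. We translate (b) into a statement about $\varphi$. By (i), $H$ is a circuit, so $J$ is independent. The words of $C$ are the functions $x\mapsto g(v_x)$ for linear functionals $g$ on $\mathbb F_2^r$, and those that vanish on $J$ are the linear functionals on $\mathbb F_2^r/\langle v_j:j\in J\rangle\cong\mathbb F_2^3$. So they form a $3$-dimensional space. Each of them meets $H$ evenly, because $1_H\in C$; hence it meets $H$ in $\emptyset$, $\{a,b\}$, $\{a,i\}$ or $\{b,i\}$. Those that vanish on $H$ are $0$ and $1_S$. Comparing dimensions, all four intersections occur, and the space is spanned by $1_S$, $w_1$, $w_2$ with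
$$w_1\cap H=\{a,b\},\quad w_2\cap H=\{a,i\},\quad [w_1|_S]=\varphi[ab],\quad [w_2|_S]=\varphi[ai],$$
where $[ab]$ and $[ai]$ denote the classes of $1_{\{a,b\}}$ and $1_{\{a,i\}}$ in $V_H$. These three functionals separate points of $\mathbb F_2^3$, and on $x\in S$ the first is $1$. So (b) holds for $J$ iff $x\mapsto(w_1(x),w_2(x))$ takes all four values in $\mathbb F_2^2$ on $S$.

Now $\{a,b\}$ and $\{a,i\}$ meet in one point, so $[ab]$ and $[ai]$ have product $1$; in particular they are independent. By Step 1, $(\varphi[ab],\varphi[ai])$ is uniform among the pairs in $V_S$ with product $1$ (which are automatically independent). There are $(2^N-1)2^{N-1}\ge2^{2N-2}$ such pairs. How many pairs of classes are bad, that is, miss one of the four patterns? For each pattern, $3^r$ pairs of words on $S$ avoid it; so at most $4\cdot3^r$ pairs of words miss some pattern. Complementing either word permutes the patterns, so the property of missing a pattern depends only on the pair of classes modulo $1_S$, and each pair of classes consists of four pairs of words. So at most $3^r$ pairs of classes are bad. Summing over the $\binom r3$ choices of $J$,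 (iii) fails with probability at most
$$\binom r3\,\frac{3^r}{2^{2N-2}}=\binom r3\,\frac{3^r}{2^{2r-6}}\longrightarrow0 .$$

So for all large even $r$ and every word $v$ of weight $r$, at least $\frac12|\mathrm{Sp}_N(2)|$ self-dual codes $C\ni v$ make $(C,v)$ good.

## 14. Counting codes with many good words

**Step 4: averaging.** We show that some code has more than $m$ good words. By Step 3 the number of good pairs $(C,v)$ is at least $\binom{2r}r\cdot\frac12|\mathrm{Sp}_{r-2}(2)|$. We compare it with the number of self-dual codes.

A self-dual code of length $2r$ is the same as a subspace of dimension $n=r-1$ on which the form vanishes in the symplectic space $V_E$ of dimension $2n$ (even words modulo the all-one word). Counting ordered bases of such subspaces, the number is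
$$\prod_{j=0}^{n-1}\frac{2^{2n-j}-2^j}{2^n-2^j}=\prod_{j=0}^{n-1}(2^{n-j}+1)=\prod_{s=1}^{r-1}(2^s+1)\le2^{r(r-1)/2}\exp\Bigl(\sum_{s\ge1}2^{-s}\Bigr)\le3\cdot2^{r(r-1)/2}$$
(the formula is in MacWilliams–Sloane, Ch. 19).

The order of $\mathrm{Sp}_N(2)$ is the number of symplectic bases of an $N$-dimensional space. The first pair can be chosen in $(2^N-1)2^{N-1}$ ways, and one continues in its orthogonal complement. With $\sum_{s=1}^{N/2}(2s-1)=N^2/4$ this gives
$$|\mathrm{Sp}_N(2)|=2^{N^2/4}\prod_{s=1}^{N/2}(4^s-1)\ge2^{N^2/4}\cdot4^{\frac12\cdot\frac N2(\frac N2+1)}\cdot\tfrac23=\tfrac23\,2^{N(N+1)/2}=\tfrac23\,2^{(r-1)(r-2)/2},$$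
again by $\prod(1-4^{-s})\ge\frac23$.

Since $(r-1)(r-2)/2-r(r-1)/2=-(r-1)$ and $\binom{2r}r\ge4^r/(2r+1)$, the average number of good $v$ per self-dual code is at least
$$\binom{2r}r\cdot\frac12\cdot\frac23\cdot\frac13\cdot2^{-(r-1)}\ge\frac19\cdot\frac{2^{r+1}}{2r+1}\longrightarrow\infty .$$
Choose $r$ even and large, and a code $C$ with at least $m+1$ good words. Let $\mathcal F$ be the set of supports of $m+1$ of them, and $M$ the matroid of $C$.

**Step 5: verifying the criterion.** By (ii) and Lemma C, $M$ and all its relaxations are $(k+1)$-connected; in particular $M$ is connected. By (i) and Section 10, the members of $\mathcal F$ are circuit-hyperplanes. Condition (b) is (iii).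

For (a), let $w$ be the weight of a nonzero word of $C$ with support $X$. If $w\le r$, then $\dim C(X)\ge1$, so by (12) and (ii) $w-2\ge\lambda(X)\ge\min(w,k)$; hence $k\le w-2$ and $w\ge k+2\ge10$. If $w>r$, then $w\ge10$ because $r$ is large. Apply this to $1_H+1_{H'}$ for distinct $H,H'\in\mathcal F$: $2|H\setminus H'|=|H\mathbin\triangle H'|\ge10$, so $|H\cap H'|\le r-5$, and (a) holds.

Take any $\mathcal H\subset\mathcal F$ with $|\mathcal H|=m$; it is a proper subset because $|\mathcal F|=m+1$. Theorem 2 gives $F_{M_{\mathcal H}}\simeq\mathbb F_2\otimes\mathbb D^{\otimes m}$, and $M_{\mathcal H}$ is $(k+1)$-connected, hence $k$-connected. This proves Theorem 3. $\square$
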